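# Triple Massey products, Frattini-resistance, and the word $[[x,y],z]$

Throughout, $p$ is a prime. For pro-$p$ groups, subgroups are closed, generation is topological, and homomorphisms and cochains are continuous. We write $\mathrm H^i(G)=\mathrm H^i(G,\mathbb F_p)$ with trivial action, so $\mathrm H^1(G)=\mathrm{Hom}(G,\mathbb F_p)$, and $[g,h]=ghg^{-1}h^{-1}$. Let $\mathbb U_n$ be the group of upper unitriangular $n\times n$ matrices over $\mathbb F_p$, and $E_{ij}$ the matrix units.

## 1. The word $[[x,y],z]$ in $\mathbb U_4$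

Everything below turns on the word $[[x,y],z]$, used as a relator. We first evaluate it in $\mathbb U_4$.

For $g,h\in\mathbb U_3$ we have $gh-hg=(g-I)(h-I)-(h-I)(g-I)=(g_{12}h_{23}-h_{12}g_{23})E_{13}$. Since $[g,h]=I+(gh-hg)(hg)^{-1}$ and $E_{13}u=E_{13}$ for $u\in\mathbb U_3$,
$$[g,h]=I+(g_{12}h_{23}-h_{12}g_{23})E_{13}.\tag{1}$$
The matrices in $\mathbb U_4$ with zero superdiagonal, $I+\alpha E_{13}+\beta E_{24}+\gamma E_{14}$, form an abelian normal subgroup, because all products among $E_{13},E_{24},E_{14}$ vanish. It contains all commutators, because the superdiagonal is a homomorphism $\mathbb U_4\to\mathbb F_p^3$.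

**Lemma 1.** Let $X,Y,Z\in\mathbb U_4$ have superdiagonals $(\epsilon,0,0)$, $(0,\epsilon,0)$, $(0,0,\epsilon)$ with $\epsilon=\pm1$. Then $[[X,Y],Z]=I+\epsilon^3E_{14}\neq I$.

**Proof.** The upper left and lower right $3\times3$ blocks are homomorphisms $\mathbb U_4\to\mathbb U_3$. By (1), the $(1,3)$ entry of $C=[X,Y]$ is $\epsilon\cdot\epsilon-0=\epsilon^2$, and its $(2,4)$ entry is $X_{23}Y_{34}-Y_{23}X_{34}=0$. So $C=I+\epsilon^2E_{13}+\gamma E_{14}$ for some $\gamma$. Now $(C-I)(Z-I)=\epsilon^2Z_{34}E_{14}=\epsilon^3E_{14}$, while $(Z-I)(C-I)=0$ because the first column of $Z-I$ is zero. Hence $CZ-ZC=\epsilon^3E_{14}$ and $[C,Z]=I+\epsilon^3E_{14}(ZC)^{-1}=I+\epsilon^3E_{14}$. $\square$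

So if $[[x,y],z]=1$ in a group, that group has no homomorphism to $\mathbb U_4$ with these superdiagonals on $x,y,z$. The next section translates this into the non-vanishing of a triple Massey product. The rest of the lecture asks whether a group with such a relator can satisfy a strong condition on Frattini subgroups.

## 2. Triple Massey products as homomorphisms to unitriangular matrices

For a 1-cochain put $\partial f(g,h)=f(g)+f(h)-f(gh)$, and $(a\cup b)(g,h)=a(g)b(h)$. The action is trivial, so a class in $\mathrm H^1(G)$ is the same thing as a cocycle.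

**Definition.** Let $a,b,c\in\mathrm H^1(G)$. A defining system consists of $a_{12}=a$, $a_{23}=b$, $a_{34}=c$ and 1-cochains $a_{13},a_{24}$ with $\partial a_{13}=a\cup b$, $\partial a_{24}=b\cup c$. The triple Massey product $\langle a,b,c\rangle\subseteq\mathrm H^2(G)$ is the set of classes of $a_{12}\cup a_{24}+a_{13}\cup a_{34}$ over all defining systems. It is nonempty if and only if $a\cup b=0=b\cup c$. It is **essential** if it is nonempty and does not contain $0$.

**Lemma 2.** (i) If there is a homomorphism $\rho:G\to\mathbb U_3$ with $\rho_{12}=a$, $\rho_{23}=b$, then $a\cup b=0$. (ii) If $0\in\langle a,b,c\rangle$, there are $\epsilon\in\{\pm1\}$ and a homomorphism $\rho:G\to\mathbb U_4$ with $(\rho_{12},\rho_{23},\rho_{34})=\epsilon(a,b,c)$.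

**Proof.** A map $\rho$ to $\mathbb U_n$ is multiplicative exactly when $\rho_{ij}(gh)=\rho_{ij}(g)+\rho_{ij}(h)+\sum_{i<k<j}\rho_{ik}(g)\rho_{kj}(h)$ for all $i<j$, that is, when
$$\partial\rho_{ij}=-\sum_{i<k<j}\rho_{ik}\cup\rho_{kj}.\tag{2}$$
For (i), $\partial\rho_{13}=-a\cup b$. For (ii), choose a defining system whose class is $0$, and $a_{14}$ with $\partial a_{14}=a_{12}\cup a_{24}+a_{13}\cup a_{34}$. Put $\rho_{ij}=-a_{ij}$ for $i<j$. Then (2) reads $-\partial a_{ij}=-\sum a_{ik}\cup a_{kj}$, which holds. So $\rho$ is a homomorphism, with $\epsilon=-1$. (With the opposite sign for $\partial$ one gets $\epsilon=1$.) $\square$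

**Example.** Let $p=3$, $G=\mathbb Z/3=\langle g\rangle$, $a(g)=1$. In $\mathbb U_3$ we have $(I+N)^3=I+N^3=I$, so some $\rho:G\to\mathbb U_3$ has $\rho_{12}=\rho_{23}=a$. Thus $a\cup a=0$ and $\langle a,a,a\rangle\ne\varnothing$. If it contained $0$, some $\rho(g)=I+N\in\mathbb U_4$ would have superdiagonal $(\epsilon,\epsilon,\epsilon)$. But $(I+N)^3=I+N^3=I+\epsilon^3E_{14}\ne I$. So $\langle a,a,a\rangle$ is essential.

**Proposition 3.** Let $F$ be the free pro-$p$ group on $x,y,z$ and a (possibly empty, possibly infinite) set of further generators $u_i,v_i$ converging to $1$. Let $r=[[x,y],z]\prod_i[u_i,v_i]$, and let $G$ be the quotient of $F$ by the closed normal subgroup generated by $r$. If $a,b,c\in\mathrm H^1(G)$ are dual to $x,y,z$ (and zero on all $u_i,v_i$), then $\langle a,b,c\rangle$ is essential.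

**Proof.** Since $r\in[F,F]$, the characters $a,b,c$ exist on $G$. The assignment $x\mapsto I+E_{12}$, $y\mapsto I+E_{23}$, other generators $\mapsto I$, into $\mathbb U_3$ kills $r$, because $z\mapsto I$. The assignment $y\mapsto I+E_{12}$, $z\mapsto I+E_{23}$, others $\mapsto I$, kills $r$ because $x\mapsto I$. By Lemma 2(i), $a\cup b=0=b\cup c$, so $\langle a,b,c\rangle\neq\varnothing$.

Suppose $0\in\langle a,b,c\rangle$ and take $\rho:G\to\mathbb U_4$ from Lemma 2(ii). All $\rho(u_i),\rho(v_i)$ have zero superdiagonal, so they lie in an abelian group and $\rho([u_i,v_i])=I$. Hence $I=\rho(r)=[[\rho(x),\rho(y)],\rho(z)]$, contradicting Lemma 1. $\square$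

## 3. Frattini-resistance, the conjecture, and the three theorems

For a pro-$p$ group $G$ let $\Phi(G)=G^pG'$ be the Frattini subgroup, where $G^p=\langle x^p\mid x\in G\rangle$ and $G'=\langle[x,y]\mid x,y\in G\rangle$. The following notion is due to Snopce–Tanushevski.

**Definition.** $G$ is **Frattini-resistant** if for all finitely generated $H_1,H_2\le G$: $\Phi(H_1)\subseteq\Phi(H_2)$ if and only if $H_1\subseteq H_2$.

**Examples.** In $\mathbb Z_p^n$ we have $\Phi(H)=pH$, and $pH_1\subseteq pH_2$ forces $H_1\subseteq H_2$ because multiplication by $p$ is injective. So $\mathbb Z_p^n$ is Frattini-resistant. A group with an element $g$ of order $p$ is not: $\Phi(\langle g\rangle)=1=\Phi(1)$ but $\langle g\rangle\not\subseteq1$. In particular the group $\mathbb Z/3$ of the previous example is not Frattini-resistant.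

By Snopce–Tanushevski, the maximal pro-$p$ Galois group $G_{\mathbb K}(p)$ of a field $\mathbb K$ is Frattini-resistant whenever $\mathbb K$ contains a root of $1$ of order $p$ (for $p$ odd), respectively of order $4$ (for $p=2$). By Matzri and Efrat–Matzri, if $\mathbb K$ contains a root of $1$ of order $p$, then $G_{\mathbb K}(p)$ has no essential triple Massey products in its $\mathbb Z/p$-cohomology. The following conjecture is from Claudio Quadrelli, "Directed graphs, Frattini-resistance, and maximal pro-$p$ Galois groups", arXiv:2404.00745 (2024).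

**Conjecture.** A Frattini-resistant pro-$p$ group has no essential triple Massey products in its $\mathbb Z/p$-cohomology.

**Theorem A (all $p$).** Let $F$ be the free pro-$p$ group on $\{x,y,z\}\cup\{u_i,v_i\mid i\ge1\}$ (a set converging to $1$), let $r=[[x,y],z]\cdot\prod_{i\ge1}[u_i,v_i]$, and let $G=F/R$ with $R$ the closed normal subgroup generated by $r$. Every finitely generated closed subgroup of $G$ is free pro-$p$, so $G$ is Frattini-resistant. With $a,b,c\in\mathrm H^1(G)$ dual to $x,y,z$, the product $\langle a,b,c\rangle$ is essential. Hence the conjecture is false for every $p$.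

**Theorem B ($p$ odd, finitely generated).** For $p\ge3$ the pro-$p$ group $G=\langle x,y,z\mid[[x,y],z]=1\rangle$ is Frattini-resistant, and $\langle a,b,c\rangle$ is essential for $a,b,c$ dual to $x,y,z$.

**Theorem C ($p=2$, positive).** Let $G$ be a pro-$2$ group such that $\mathrm H^1(U,\mathbb Z/4)\to\mathrm H^1(U,\mathbb Z/2)$ is surjective for every open $U\le G$ of index $\le2$. Then $G$ has no essential triple Massey products. This applies to every finitely generated Frattini-resistant pro-$2$ group.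

So for finitely generated pro-$p$ groups the conjecture holds if and only if $p=2$; without finite generation it fails for all $p$.

Proposition 3 already gives the Massey half of Theorems A and B. What remains there is Frattini-resistance, and the following criterion reduces it to a lifting problem for characters.

**Lemma 4.** Let $G$ be a pro-$p$ group. Suppose that for every finitely generated $K\le G$ and every $0\ne\chi\in\mathrm H^1(K)$ there are a finite $p$-group $E$, an elementary abelian normal subgroup $J$ of index $p$ such that $g^p\ne1$ for all $g\in E\smallsetminus J$, and a homomorphism $\varphi:K\to E$ with $\varphi^{-1}(J)=\ker\chi$. Then $G$ is Frattini-resistant.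

**Proof.** If $H_1\subseteq H_2$, then clearly $\Phi(H_1)\subseteq\Phi(H_2)$. Conversely let $H_1,H_2$ be finitely generated with $\Phi(H_1)\subseteq\Phi(H_2)$, and suppose there is $x\in H_1\smallsetminus H_2$. Put $K=\langle H_2,x\rangle$. The proper closed subgroup $H_2$ lies in an open subgroup $M$ of $K$ of index $p$, and $M$ is normal. Also $x\notin M$, since otherwise $K\subseteq M$. Let $\chi\in\mathrm H^1(K)$ have kernel $M$ and take $\varphi$ as in the hypothesis. Then $\varphi(M)\subseteq J$, so $\varphi(\Phi(M))\subseteq\Phi(J)=1$. But $x^p\in\Phi(H_1)\subseteq\Phi(H_2)\subseteq\Phi(M)$, so $\varphi(x)^p=1$, while $\varphi(x)\notin J$. This is a contradiction. $\square$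

The simplest pair is $E=\mathbb Z/p^2$, $J=p\mathbb Z/p^2$: an element outside $J$ has order $p^2$. With this pair the hypothesis says that each $\chi$ lifts to $K\to\mathbb Z/p^2$. If $K$ is free pro-$p$, every $\chi$ lifts. So:

**Corollary 5.** If every finitely generated closed subgroup of $G$ is free pro-$p$, then $G$ is Frattini-resistant.

## 4. Infinitely many commutators: $\mathrm H^2$ dies on finitely generated subgroups

We prove Theorem A. By Proposition 3 and Corollary 5 it remains to show that each finitely generated $K\le G$ is free pro-$p$. A pro-$p$ group with $\mathrm H^2(K)=0$ is free (Serre, *Galois Cohomology*, I.4.2), and $\mathrm H^2(K)=\varinjlim_U\mathrm H^2(U)$ over the open subgroups $U\supseteq K$. So it suffices to prove that $\mathrm{res}:\mathrm H^2(U)\to\mathrm H^2(K)$ is zero for every open $U\supseteq K$.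

**Lemma 6.** Let $V$ be a free pro-$p$ group, $R$ a closed normal subgroup, $U=V/R$. Suppose $R$ is generated, as a closed normal subgroup of $V$, by finitely many elements $r_t$ $(t\in T)$. For each $s\in T$ let $\rho_s:V\to\mathbb U_3$ be a homomorphism whose entries $\mu_s=(\rho_s)_{12}$, $\nu_s=(\rho_s)_{23}$ vanish on $R$, and whose entry $f_s=(\rho_s)_{13}$ satisfies $f_s(r_t)=\delta_{st}$. Then $\mathrm H^2(U)$ is spanned by the classes $\mu_s\cup\nu_s$, $s\in T$.

**Proof.** We have $f_s(vv')=f_s(v)+f_s(v')+\mu_s(v)\nu_s(v')$. On $R$ the map $\rho_s$ takes values in the center of $\mathbb U_3$, so $f_s|_R$ is a homomorphism invariant under conjugation by $V$. Also $f_s(v\tau)=f_s(v)+f_s(\tau)$ for $v\in V$, $\tau\in R$.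

Let $\sigma$ be a 2-cocycle of $U$. Subtracting the coboundary of the constant cochain $\sigma(1,1)$, we may assume $\sigma(g,1)=\sigma(1,g)=0$ for all $g$. Since $\mathrm H^2(V)=0$, there is $h:V\to\mathbb F_p$ with $h(v)+h(v')-h(vv')=\sigma(\bar v,\bar v')$. For $\tau\in R$ this gives $h(v\tau)=h(v)+h(\tau)$ and $h(\tau v)=h(\tau)+h(v)$. So $h|_R$ is a homomorphism, and from $v\tau=(v\tau v^{-1})v$ we get $h(v\tau v^{-1})=h(\tau)$.

A $V$-invariant homomorphism $R\to\mathbb F_p$ is determined by its values on the $r_t$. Hence $h|_R=\sum_sh(r_s)f_s|_R$. Put $h'=h-\sum_sh(r_s)f_s$. It vanishes on $R$ and satisfies $h'(v\tau)=h'(v)$, so $h'$ is the inflation of a cochain $k:U\to\mathbb F_p$. Since $\partial f_s=-\mu_s\cup\nu_s$, the inflation of $\sigma+\sum_sh(r_s)\,\mu_s\cup\nu_s$ is $\partial h'$, the inflation of $\partial k$. Inflation is injective on cochains, so $[\sigma]=-\sum_sh(r_s)\,\mu_s\cup\nu_s$. $\square$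

**The case $U=G$ by hand.** Let $\mu_i,\nu_i\in\mathrm H^1(G)$ be dual to $u_i,v_i$. For $i\ne i'$ define $\rho:F\to\mathbb U_3$ by $u_i\mapsto I+E_{12}$, $u_{i'}\mapsto I-E_{12}$, $v_i\mapsto I+E_{23}$, all other generators $\mapsto I$. Then $\rho(r)=[\rho(u_i),\rho(v_i)]=I+E_{13}$. By Lemma 6 with $V=F$, $T=\{1\}$, the space $\mathrm H^2(G)$ is spanned by $(\mu_i-\mu_{i'})\cup\nu_i$, for any pair $i\neq i'$ we like. If $K$ is finitely generated, then $\mathrm H^1(K)$ is finite, so $\mu_i|_K=\mu_{i'}|_K$ for some $i\ne i'$. With this choice, the spanning class restricts to $0$ on $K$. For general $U$ we need characters of $U$ that play the role of $\mu_i,\nu_i$, one family for each conjugate of $r$.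

**Step 1: set-up for a general open $U\supseteq K$.** Let $V\supseteq R$ be the preimage of $U$ in $F$, and $W$ the normal core of $V$ in $F$; it is open. Choose $n$ with $u_j,v_j\in W$ for all $j\ge n$. Let $F_n$ be the free closed subgroup on $x,y,z$ and $u_j,v_j$ $(j<n)$, and $\pi:F\to F_n$ the retraction killing $u_j,v_j$ for $j\ge n$. Its kernel is the closed normal subgroup generated by these $u_j,v_j$, so $\ker\pi\subseteq W\subseteq V$. Hence $F=VF_n$, and there is a finite $T\subset F_n$ with $F=\bigsqcup_{t\in T}Vt$. Put $V_n=V\cap F_n$. Then $\pi(V)=V_n$, since $\pi(v)\in v\ker\pi\subseteq V$. Write $r=r'q$ with $r'\in F_n$ and $q=\prod_{j\ge n}[u_j,v_j]$. As $F=\bigsqcup Vt$, every conjugate of $r$ is a $V$-conjugate of some $r_t:=trt^{-1}$, so $R$ is generated as a closed normal subgroup of $V$ by the $r_t$, $t\in T$.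

**Step 2: characters of $U$ attached to a coset and an index.** Let $P$ be the finite $F$-module of functions $h:F\to\mathbb F_p$ with $h(vg)=h(g)$ for $v\in V$ (functions on $V\backslash F$), with action $(gh)(g')=h(g'g)$. The subgroup $W$ acts trivially: $h(g'w)=h(g'wg'^{-1}\cdot g')=h(g')$. Fix $s\in T$ and $i\ge n$. Let $D:F\to P$ be the crossed homomorphism, $D(gg')=D(g)+gD(g')$, with $D(u_i)=1_{Vs}$ and $D=0$ on all other free generators. It exists, because it corresponds to the homomorphism from $F$ to the finite $p$-group $P\rtimes F/W$ sending each generator $e$ to $(D(e),eW)$, and almost all generators go to $1$. Put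
$$\mu_{s,i}(v)=D(v)(1)\qquad(v\in V).$$
This is a homomorphism $V\to\mathbb F_p$: $D(vv')(1)=D(v)(1)+D(v')(v)=D(v)(1)+D(v')(1)$. The set where $D=0$ is a closed subgroup containing the generators of $F_n$, so $D$ vanishes on $F_n$. Consequently:

* $\mu_{s,i}|_{V_n}=0$.
* For $t\in T$ and $g\in F$, $D(tgt^{-1})=D(t)+tD(g)+tgD(t^{-1})=tD(g)$. So for $j\ge n$, where $tu_jt^{-1},tv_jt^{-1}\in W\subseteq V$, we get $\mu_{s,i}(tu_jt^{-1})=D(u_j)(t)=\delta_{st}\delta_{ij}$ and $\mu_{s,i}(tv_jt^{-1})=0$.
* $D|_W$ is a homomorphism to the abelian group $P$, and $q$ is a product of commutators of elements of $W$, so $D(q)=0$. Hence $D(r)=D(r')+r'D(q)=0$ and $\mu_{s,i}(r_t)=(tD(r))(1)=0$ for all $t\in T$. Therefore $\mu_{s,i}|_R=0$, that is, $\mu_{s,i}\in\mathrm H^1(U)$.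

Exchanging the roles of $u$ and $v$, we get $\nu_{s,i}\in\mathrm H^1(U)$ with $\nu_{s,i}|_{V_n}=0$, $\nu_{s,i}(tv_jt^{-1})=\delta_{st}\delta_{ij}$, $\nu_{s,i}(tu_jt^{-1})=0$ for $j\ge n$.

**Step 3: the homomorphisms $\rho_s$ required by Lemma 6.** Let $s\in T$, let $i\ne i'$ both be $\ge n$, and put $\mu=\mu_{s,i}-\mu_{s,i'}$, $\nu=\nu_{s,i}$. The group $V$ is free pro-$p$, so $(\mu,\nu):V\to\mathbb F_p^2$ lifts to $\rho:V\to\mathbb U_3$ with $\rho_{12}=\mu$, $\rho_{23}=\nu$. Let $f=\rho_{13}$. On $V_n$ both $\mu,\nu$ vanish, so $f|_{V_n}$ is a homomorphism, and $f\circ\pi|_V:V\to V_n\to\mathbb F_p$ is a homomorphism. Subtracting it from $f$ leaves $\rho$ a homomorphism, and we may assume $f|_{V_n}=0$, that is, $\rho(V_n)=1$. For $t\in T$,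
$$r_t=(tr't^{-1})\prod_{j\ge n}[tu_jt^{-1},tv_jt^{-1}].$$
Here $r_t\in V$ and all factors $tu_jt^{-1},tv_jt^{-1}$ are in $V$, so $tr't^{-1}\in V\cap F_n=V_n$ and $\rho(tr't^{-1})=1$. By (1) and Step 2,
$$f(r_t)=\sum_{j\ge n}\delta_{st}(\delta_{ij}-\delta_{i'j})\cdot\delta_{st}\delta_{ij}=\delta_{st},$$
since $i\neq i'$.

**Step 4: restriction to $K$.** $\mathrm H^1(K)$ is finite. So for each $s\in T$ there are $i_s\ne i_s'$, both $\ge n$, with $\mu_{s,i_s}|_K=\mu_{s,i'_s}|_K$. Apply Lemma 6 with the $\rho_s$ of Step 3 for $(s,i_s,i_s')$: the space $\mathrm H^2(U)$ is spanned by the classes $(\mu_{s,i_s}-\mu_{s,i_s'})\cup\nu_{s,i_s}$, and all of these restrict to $0$ on $K$. Hence $\mathrm H^2(K)=0$ and $K$ is free pro-$p$. This proves Theorem A. $\blacksquare$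

## 5. With three generators, $\mathbb Z/p^2$ is not enough

Drop the $u_i,v_i$: let $G=\langle x,y,z\mid[[x,y],z]\rangle$ as a pro-$p$ group, and $\zeta=[x,y]$. The sensible first attempt at Frattini-resistance is again Lemma 4 with $E=\mathbb Z/p^2$. It fails on the open subgroup $U=\ker(a+c)$ of index $p$, for every $p$.

**Every $\theta:U\to\mathbb Z/p^2$ satisfies $\theta(\zeta)\in p\mathbb Z/p^2$.** Put $X=xz^{-1}\in U$, $X_i=z^iXz^{-i}$, $y_i=z^iyz^{-i}$. Since $xyx^{-1}=Xzyz^{-1}X^{-1}$, we have $\zeta=Xy_1X^{-1}y_0^{-1}$. Since $\zeta$ commutes with $z$, also $\zeta=z^i\zeta z^{-i}=X_iy_{i+1}X_i^{-1}y_i^{-1}$. Thus $\theta(\zeta)=\theta(y_{i+1})-\theta(y_i)$ for all $i$. Summing over $0\le i<p$ gives $p\,\theta(\zeta)=\theta(y_p)-\theta(y_0)=0$, because $y_p=z^py_0z^{-p}$ with $z^p\in U$.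

**Some $\chi:U\to\mathbb F_p$ has $\chi(\zeta)=1$.** Let $\sigma$ generate a group of order $p$ acting on functions $h:\mathbb Z/p\to\mathbb F_p$ by $(\sigma h)(i)=h(i+1)$. In the semidirect product, send $x\mapsto\sigma$, $z\mapsto\sigma$, $y\mapsto h$ with $h(i)=i$. Then $[x,y]\mapsto\sigma h-h$, the constant function $1$, which commutes with $\sigma$. So the relation holds. The preimage of the group of functions is $U=\ker(a+c)$, and evaluation at $0$ gives the desired character.

So this $\chi$ has no lift to $\mathbb Z/p^2$. The sum $\sum_{0\le i<p}$ shows the obstruction: $\zeta$ occurs $p$ times in a product whose value must be trivial in an abelian target. For odd $p$ we replace $\mathbb Z/p^2$ by a nonabelian pair $(E,J)$. For $p=2$ no pair can help: Section 11 shows that such a non-lifting character already contradicts Frattini-resistance.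

## 6. A nonabelian pair $(E,J)$ for odd $p$

Let $p\ge3$, and
$$J=\mathbb F_p[s]/((s-1)^{p-1}),\qquad J'=(s-1)J,\qquad\omega=(s-1)^{p-2}\in J.$$
On $J$ we have $s^p-1=(s-1)^p=0$ and $\sum_{i=0}^{p-1}s^i=(s-1)^{p-1}=0$. Also $s\omega=\omega\ne0$. Finally $\omega\in J'$ because $p\ge3$; this is where $p=2$ is excluded.

Let $X$ generate an infinite cyclic group acting on $J$ as $s$. In $J\rtimes\langle X\rangle$ the element $X^p\omega^{-1}$ is central: $X^p$ acts trivially on $J$, and $X$ fixes $\omega$. Put $E=(J\rtimes\langle X\rangle)/\langle X^p\omega^{-1}\rangle$. Each element is uniquely $jX^k$ with $j\in J$, $0\le k<p$, so $|E|=p^p$. The subgroup $J$ is normal in $E$, and $\varepsilon:E\to\mathbb F_p$, $jX^k\mapsto k$, is a homomorphism with kernel $J$. We write $J$ additively when convenient; an element $g\in E$ acts on $J$ by conjugation as $s^{\varepsilon(g)}$.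

**$p$-th powers.** For $k\not\equiv0$ we have $(jX^k)^p=\bigl(\sum_{i=0}^{p-1}s^{ki}j\bigr)X^{kp}$. As $s^p=1$, the powers $s^{ki}$ run over all $s^i$, so the sum is $0$ and $(jX^k)^p=\omega^k\ne1$. So $(E,J)$ is a pair as in Lemma 4.

**The map $\kappa$.** Since $s$ acts trivially on $J/J'\cong\mathbb F_p$ and $\omega\in J'$, the rule $\kappa(jX^k)=j+J'$ defines a homomorphism $\kappa:E\to J/J'$, and $J\cap\ker\kappa=J'$. For $k\not\equiv0$ (take $0<k<p$), $s^k-1=(s-1)(1+s+\dots+s^{k-1})$. The second factor has value $k\neq0$ at $s=1$, so it is a unit in the local ring $J$, and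
$$(s^k-1)J=J'.\tag{3}$$

**The set $\mathcal K$.** Put $\mathcal K=\{1\}\cup\{g\in E:\varepsilon(g)\ne0,\ \kappa(g)=0\}$.

* (K1) $\mathcal K$ is stable under conjugation in $E$ and under inversion, because $\varepsilon,\kappa$ are homomorphisms to abelian groups.
* (K2) For each $k\in\mathbb F_p$, $\mathcal K\cap\varepsilon^{-1}(k)$ is a single nonempty $J$-conjugacy class. For $k=0$ it is $\{1\}$. For $k\ne0$ it is $J'X^k$, and $jX^kj^{-1}=((1-s^k)j)X^k$ runs over $J'X^k$ by (3).

**Example, $p=3$.** $J=\mathbb F_3[s]/(s-1)^2$ has order $9$, $\omega=s-1$, $J'=\{0,\pm\omega\}$, and $E$ has order $27$ with $X^3=\omega$, so $X$ has order $9$. Here $\mathcal K=\{1\}\cup\{X,X^4,X^7\}\cup\{X^2,X^5,X^8\}$. Conjugating $X$ by $j=1\in J$ gives $(-\omega)X=X^{-2}=X^7$.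

The use of $\mathcal K$ is this: an element of $\mathcal K$ is determined by its $\varepsilon$-value up to $J$-conjugacy. If lifts of $\chi$ on two pieces of a group send a common cyclic subgroup's generator into $\mathcal K$, they can be made to agree there.

## 7. From the pro-$p$ group to the discrete group

Let $\Gamma=\langle x,y,z\mid[[x,y],z]\rangle$ be the discrete group. Its pro-$p$ completion is $G$; let $\iota:\Gamma\to G$ be the canonical map, with dense image.

**Proposition 7.** Let $p\ge3$. For every finite-index $\Delta\le\Gamma$ and every homomorphism $\chi:\Delta\to\mathbb F_p$ there is a homomorphism $\varphi:\Delta\to E$ with $\varepsilon\varphi=\chi$.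

**Proposition 7 implies Theorem B.** The Massey product is essential by Proposition 3. For Frattini-resistance we verify the hypothesis of Lemma 4. Let $K\le G$ be closed and $0\ne\chi\in\mathrm H^1(K)$.

**Step 1: extend $\chi$ to an open subgroup.** Choose an open normal $W_0\lhd G$ with $W_0\cap K\subseteq\ker\chi$. On the open subgroup $U=KW_0$ the rule $\chi_U(kw)=\chi(k)$ is well defined: $kw=k'w'$ gives $k'^{-1}k\in W_0\cap K$. It is a homomorphism because $W_0$ is normal. Let $\Delta=\iota^{-1}(U)$, of finite index in $\Gamma$, and let $\varphi:\Delta\to E$ lift $\chi_U\circ\iota$ by Proposition 7.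

**Step 2: extend $\varphi$ to $U$.** Let $\Delta_0=\iota^{-1}(\mathrm{core}_G(U))$; it is normal in $\Gamma$ of $p$-power index, and $\Delta_0\subseteq\Delta$. The subgroup $\Delta_0\cap\ker\varphi$ is normal in $\Delta_0$, with quotient embedding in the $p$-group $E$. Its $\Gamma$-conjugates have the same property, and there are finitely many of them; let $\Delta_1$ be their intersection. Then $\Delta_0/\Delta_1$ and hence $\Gamma/\Delta_1$ is a finite $p$-group, so $\Gamma\to\Gamma/\Delta_1$ extends to $G\to\Gamma/\Delta_1$. Let $W$ be the kernel of this extension. It is open, and $\iota^{-1}(W)=\Delta_1$, so $\iota(\Delta_1)=\iota(\Gamma)\cap W$ is dense in $W$. As $\iota(\Delta_1)\subseteq U$ and $U$ is closed, $W\subseteq U$. Similarly $\iota(\Delta)=\iota(\Gamma)\cap U$ is dense in $U$. So $\Delta\to U/W$ is onto with kernel $\Delta_1$, and $U/W\cong\Delta/\Delta_1$. As $\Delta_1\subseteq\ker\varphi$, $\varphi$ induces $\hat\varphi:U\to U/W\cong\Delta/\Delta_1\to E$ with $\hat\varphi\iota=\varphi$ on $\Delta$.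 By density, $\varepsilon\hat\varphi=\chi_U$.

**Step 3: restrict to $K$.** $\varepsilon\circ\hat\varphi|_K=\chi$, so $(\hat\varphi|_K)^{-1}(J)=\ker\chi$. Lemma 4 applies. $\square$

## 8. Gluing lifts along the Bass–Serre tree

It remains to prove Proposition 7. With $\Lambda=\langle x,y\rangle$ free, $\zeta=[x,y]$ and $A=\langle\zeta\rangle\times\langle z\rangle\cong\mathbb Z^2$, we have $\Gamma=\Lambda*_{\langle\zeta\rangle}A$. Let $\mathcal T$ be its Bass–Serre tree: vertices $\Gamma/\Lambda\sqcup\Gamma/A$, edges $\Gamma/\langle\zeta\rangle$, and $g\langle\zeta\rangle$ joins $g\Lambda$ to $gA$.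

The group $\Delta$ acts on $\mathcal T$ without inversions, with finite quotient graph. Choose a maximal tree in $\Delta\backslash\mathcal T$ and lift it to $\mathcal T$. This gives a lift $\tilde v$ of each vertex $v$; let $\Delta_v$ be its stabilizer in $\Delta$. Orient the edges of $\Delta\backslash\mathcal T$ and lift each edge $e$ to an edge $\tilde e$ starting at the chosen lift of its origin $o(e)$, inside the lifted tree if $e$ lies in the maximal tree. Let $t_e\in\Delta$ move the end of $\tilde e$ to the chosen lift of the terminus $t(e)$, with $t_e=1$ if $e$ is in the maximal tree. Let $\Delta_e$ be the stabilizer of $\tilde e$ in $\Delta$. Then $\Delta_e\subseteq\Delta_{o(e)}$ and $t_e\Delta_et_e^{-1}\subseteq\Delta_{t(e)}$ is the stabilizer of $t_e\tilde e$. By Bass–Serre theory (Serre, *Trees*, I.5), $\Delta$ is generated by the $\Delta_v$ and the $t_e$, and defining relations are those of the $\Delta_v$, the relations identifying $t_egt_e^{-1}$ $(g\in\Delta_e)$ with the corresponding element of $\Delta_{t(e)}$,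 and $t_e=1$ on the maximal tree.

Edge stabilizers are infinite cyclic, being of finite index in conjugates of $\langle\zeta\rangle$. Call an element of $\Delta_v$ **peripheral** if it generates the $\Delta$-stabilizer of an edge of $\mathcal T$ at $\tilde v$.

**Lemma 8.** Suppose that for each $v$ there is a homomorphism $\varphi_v:\Delta_v\to E$ with $\varepsilon\varphi_v=\chi|_{\Delta_v}$ sending all peripheral elements into $\mathcal K$. Then there is $\varphi:\Delta\to E$ with $\varepsilon\varphi=\chi$.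

**Proof.** Let $\Delta_e=\langle c_e\rangle$. The elements $c_e\in\Delta_{o(e)}$ and $t_ec_et_e^{-1}\in\Delta_{t(e)}$ are peripheral. So $g_1=\varphi_{o(e)}(c_e)$ and $g_2=\varphi_{t(e)}(t_ec_et_e^{-1})$ lie in $\mathcal K$, and $\varepsilon(g_1)=\varepsilon(g_2)$ because $\chi$ has abelian target. Take any $T\in E$ with $\varepsilon(T)=\chi(t_e)$. By (K1), $Tg_1T^{-1}\in\mathcal K$, with the same $\varepsilon$-value as $g_2$. By (K2) there is $j\in J$ with $jTg_1T^{-1}j^{-1}=g_2$. Put $T_e=jT$. Then
$$\varepsilon(T_e)=\chi(t_e),\qquad T_eg_1T_e^{-1}=g_2.$$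
For $e$ in the maximal tree, $\chi(t_e)=0$, so $T_e\in J$.

For any choice of $j_v\in J$, replacing $\varphi_v$ by $j_v\varphi_vj_v^{-1}$ and $T_e$ by $j_{t(e)}T_ej_{o(e)}^{-1}$ preserves all these properties, since $\varepsilon(j_v)=0$. Start with $j=1$ at a root of the maximal tree and move outward: along an edge $e$ whose origin is already treated put $j_{t(e)}=j_{o(e)}T_e^{-1}$; if the terminus is already treated put $j_{o(e)}=j_{t(e)}T_e$. These lie in $J$, and afterwards $T_e=1$ on the whole maximal tree. Then the $\varphi_v$ and $t_e\mapsto T_e$ respect all defining relations, and they define $\varphi$ with $\varepsilon\varphi=\chi$. $\square$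

## 9. The local lifts: tori and bounded surfaces

We construct the $\varphi_v$ for the two types of vertices.

**Step 1: vertices $\tilde v=gA$.** The edges at $gA$ are $g\alpha\langle\zeta\rangle$, $\alpha\in A$. Since $A$ is abelian, they all have $\Gamma$-stabilizer $g\langle\zeta\rangle g^{-1}$. Conjugating by $g^{-1}$ (and transporting $\chi$), we replace $\Delta_v$ by a finite-index subgroup $A'\le A$, whose peripheral elements are the two generators of $A'\cap\langle\zeta\rangle=\langle\zeta^n\rangle$. Now $A'/\langle\zeta^n\rangle$ embeds in $A/\langle\zeta\rangle\cong\mathbb Z$ as a nontrivial subgroup, so $A'=\langle\zeta^n\rangle\times\langle z'\rangle$ for some $z'$.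

If $\chi(\zeta^n)=0$, send $\zeta^n\mapsto1\in\mathcal K$ and $z'$ to any lift of $\chi(z')$. If $\chi(\zeta^n)=k\ne0$, send $\zeta^n$ to some $g_0\in\mathcal K\cap\varepsilon^{-1}(k)$ and $z'\mapsto g_0^m$ with $mk=\chi(z')$ in $\mathbb F_p$. The images commute, and $\zeta^{-n}\mapsto g_0^{-1}\in\mathcal K$ by (K1).

**Step 2: vertices $\tilde v=g\Lambda$, presentation.** Conjugating by $g^{-1}$, we replace $\Delta_v$ by a finite-index subgroup $\Lambda'\le\Lambda$. Its peripheral elements are the generators of the groups $\Lambda'\cap\lambda\langle\zeta\rangle\lambda^{-1}$, $\lambda\in\Lambda$. Now $\Lambda=\pi_1(S)$ with $S$ a compact oriented torus with one boundary circle, represented by $\zeta$. So $\Lambda'=\pi_1(S')$ for a finite connected cover $S'\to S$, a compact oriented surface with nonempty boundary. Its boundary circles correspond to the double cosets $\Lambda'\lambda\langle\zeta\rangle$ and are represented by generators of $\Lambda'\cap\lambda\langle\zeta\rangle\lambda^{-1}$. Hence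
$$\Lambda'=\Bigl\langle\alpha_1,\beta_1,\dots,\alpha_h,\beta_h,d_1,\dots,d_m\ \Big|\ \prod_j[\alpha_j,\beta_j]\,d_1\cdots d_m=1\Bigr\rangle,\qquad m\ge1,\ h\ge0,$$
and each peripheral element is $\Lambda'$-conjugate to some $d_i^{\pm1}$. By (K1) it suffices to find $\hat\alpha_j,\hat\beta_j\in E$ and $\hat d_i\in\mathcal K$ lifting the $\chi$-values, with
$$P:=\prod_j[\hat\alpha_j,\hat\beta_j]\,\hat d_1\cdots\hat d_m=1.$$

**Step 3: solving $P=1$.** If $\chi|_{\Lambda'}=0$, take everything trivial. Otherwise choose any lifts $\hat\alpha_j,\hat\beta_j$, and any lifts $\hat d_i\in\mathcal K$, which exist by (K2). Then $\varepsilon(P)=\sum\chi(d_i)=0$ by the relation in $\Lambda'$, and $\kappa(P)=\sum\kappa(\hat d_i)=0$. So $P\in J\cap\ker\kappa=J'$. We show that $P$ can be changed by an arbitrary element of $J'$.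

*Some $\chi(d_i)=k\ne0$.* For $j\in J$ replace $\hat d_i$ by $j\hat d_ij^{-1}=((1-s^k)j)\,\hat d_i\in\mathcal K$. If $Q$ is the part of the product preceding $\hat d_i$, then $P$ is multiplied on the left by $Q\,((1-s^k)j)\,Q^{-1}$. By (3), $(1-s^k)j$ runs over $J'$, and conjugation by $Q$ permutes $J'$ because $J'$ is normal in $E$. So $P=1$ can be reached.

*All $\chi(d_i)=0$.* Then all $\hat d_i=1$, because $\mathcal K\cap\varepsilon^{-1}(0)=\{1\}$, and some $\chi(\alpha_j)$ or $\chi(\beta_j)$ is $k\ne0$. All factors $[\hat\alpha_j,\hat\beta_j]$ lie in the abelian group $J$. If $\chi(\alpha_j)=k$, replace $\hat\beta_j$ by $u\hat\beta_j$, $u\in J$: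
$$[\hat\alpha_j,u\hat\beta_j]=(\hat\alpha_ju\hat\alpha_j^{-1})\,[\hat\alpha_j,\hat\beta_j]\,u^{-1}=((s^k-1)u)\,[\hat\alpha_j,\hat\beta_j].$$
By (3), $P$ changes by an arbitrary element of $J'$. If $\chi(\beta_j)=k$, replace $\hat\alpha_j$ by $u\hat\alpha_j$. The same formula for $[\hat\beta_j,u\hat\alpha_j]=[u\hat\alpha_j,\hat\beta_j]^{-1}$ shows that $P$ changes by $-(s^k-1)u$, again arbitrary in $J'$. So $P=1$ can be reached.

By Lemma 8 this proves Proposition 7, and with it Theorem B. $\blacksquare$

## 10. For $p=2$: the corestriction calculus in degree one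

From now on $p=2$. Let $U$ be a pro-$2$ group, $0\ne\ell\in\mathrm H^1(U)$, $L=\ker\ell$, and let the coefficients $M$ be $\mathbb Z/2$ or $\mathbb Z/4$ with trivial action. In degree one, $\mathrm{cor}:\mathrm H^1(L,M)\to\mathrm H^1(U,M)$ is composition with the classical transfer. For any fixed $s\in U\smallsetminus L$,
$$(\mathrm{cor}\,\eta)(u)=\eta(u)+\eta(sus^{-1})\quad(u\in L),\qquad(\mathrm{cor}\,\eta)(g)=\eta(g^2)\quad(g\notin L).$$
It is a homomorphism independent of $s$, and corestriction is transitive in towers. We need the following facts.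

**(a)** $\mathrm{cor}\circ\mathrm{res}=2$, and for $M=\mathbb Z/2$, $\ker(\mathrm{res}:\mathrm H^1(U)\to\mathrm H^1(L))=\{0,\ell\}$. Both are immediate; a homomorphism trivial on $L$ factors through $U/L$, of order $2$.

**(b)** If $L_1\ne L_2$ have index $2$ in $U$ and $B=L_1\cap L_2$, then $\mathrm{cor}_{B\to L_2}\,\mathrm{res}_B=\mathrm{res}_{L_2}\,\mathrm{cor}_{L_1\to U}$ on $\mathrm H^1(L_1,M)$. Indeed choose $s\in L_2\smallsetminus L_1$. Applied to $\eta$, both sides are $u\mapsto\eta(u)+\eta(sus^{-1})$ on $B$ and both take the value $\eta(s^2)$ at $s$.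

**(c)** Mod $2$: if $\mathrm{cor}\,\eta=0$, then $\eta=\mathrm{res}\,\phi$ for some $\phi\in\mathrm H^1(U)$. Put $\phi(u)=\phi(us)=\eta(u)$ for $u\in L$. We have $\eta(sus^{-1})=\eta(u)$ and $\eta(s^2)=0$, so $\phi(us\cdot u')=\phi(u\cdot su's^{-1}\cdot s)=\eta(u)+\eta(u')$ and $\phi(us\cdot u's)=\eta(u\cdot su's^{-1}\cdot s^2)=\eta(u)+\eta(u')$. The products with first factor in $L$ are clear.

**(d)** Mod $2$: if $\chi=\mathrm{cor}\,\eta$, then $f(u)=f(us)=\eta(u)$ $(u\in L)$ satisfies $\partial f=\ell\cup\chi$ and $f|_L=\eta$. We check $f(gh)=f(g)+f(h)+\ell(g)\chi(h)$. It is clear for $g\in L$. Further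
$$f(us\cdot u')=\eta(u)+\eta(su's^{-1})=\eta(u)+\eta(u')+\chi(u'),$$
$$f(us\cdot u's)=\eta(u)+\eta(su's^{-1})+\eta(s^2)=\eta(u)+\eta(u')+\chi(u')+\chi(s)=\eta(u)+\eta(u')+\chi(u's).$$

**(e)** Mod $2$: conversely, if $\ell\cup\chi=0$ in $\mathrm H^2(U)$, then $\chi=\mathrm{cor}\,\eta$ for some $\eta\in\mathrm H^1(L)$. Take $f$ with $\partial f=\ell\cup\chi$ and $\eta=f|_L$, a homomorphism. For $u\in L$, $f(us)=f(u)+f(s)$ and $f(su)=f(s)+f(u)+\chi(u)$. Writing $su=sus^{-1}\cdot s$, we get $\chi(u)=\eta(u)+\eta(sus^{-1})$. And $\eta(s^2)=2f(s)+\chi(s)=\chi(s)$.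

**(f)** Mod $2$: if $w\in\mathrm H^2(U)$ and $\mathrm{res}_Lw=0$, then $w=\ell\cup e$ for some $e\in\mathrm H^1(U)$. Let $I$ be the $U$-module with basis $e_0,e_1$ permuted by $U$ through $U/L$. In the exact sequence $0\to\mathbb F_2\to I\to\mathbb F_2\to0$, with $1\mapsto e_0+e_1$ and $e_0,e_1\mapsto1$, Shapiro's lemma identifies $\mathrm H^2(U,I)$ with $\mathrm H^2(L)$ by restricting to $L$ and taking the coordinate at $e_0$. So $\mathrm H^2(U)\to\mathrm H^2(U,I)\cong\mathrm H^2(L)$ is $\mathrm{res}$. The connecting map sends $e\in\mathrm H^1(U)$, lifted to the cochain $g\mapsto e(g)e_0$, to $(g,h)\mapsto g\,e(h)e_0-e(gh)e_0+e(g)e_0=e(h)(ge_0-e_0)=\ell(g)e(h)(e_0+e_1)$, that is, to $\ell\cup e$. Exactness gives the claim.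

**(g)** For $a,b\in\mathrm H^1(U)$ with pointwise product $ab$, mod $2$: $\partial(ab)=a\cup b+b\cup a$. So $a\cup b=b\cup a$ in $\mathrm H^2(U)$. This follows by expanding $(a(g)+a(h))(b(g)+b(h))$.

**(h)** Let $\tau:\mathrm H^1(-,\mathbb Z/2)\to\mathrm H^1(-,\mathbb Z/4)$ be induced by $\mathbb Z/2\cong2\mathbb Z/4$. It is injective, its image is the kernel of reduction mod $2$, it commutes with res and cor, and $2\tilde f=\tau(f)$ whenever $\tilde f$ reduces to $f$.

## 11. Proof of Theorem C

Let $G$ be as in Theorem C, and $a,b,c\in\mathrm H^1(G)$ with $a\cup b=0=b\cup c$.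

**Step 1: degenerate cases.** If $a=0$, take $a_{13}=0$ and any $a_{24}$ with $\partial a_{24}=b\cup c$: the value is $0$. If $c=0$, take $a_{24}=0$. If $a=c$, choose $f$ with $\partial f=a\cup b$ and put $g=f+ab$, so $\partial g=b\cup a$ by (g). Using $f(\gamma\delta)=f(\gamma)+f(\delta)+a(\gamma)b(\delta)$ and $a^2=a$,
$$\partial(af)(\gamma,\delta)=a(\gamma)f(\delta)+a(\delta)f(\gamma)+\bigl(a(\gamma)+a(\delta)\bigr)a(\gamma)b(\delta),$$
so $\partial(af)=a\cup f+f\cup a+a\cup b+a\cup(ab)$. Hence $a\cup g+f\cup a=\partial(af)+a\cup b=\partial(af+f)$, and $0\in\langle a,b,a\rangle$.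

From now on $a,c$ are nonzero and distinct. Let $L_a=\ker a$, $L_c=\ker c$, $N=\ker(a+c)$. These are three distinct subgroups of index $2$. Put $B=L_a\cap L_c$; it is the intersection of any two of them.

**Step 2: what is needed.** Suppose $b=\mathrm{cor}_{B\to G}\xi$ for some $\xi\in\mathrm H^1(B)$. We show $0\in\langle a,b,c\rangle$. Put $\eta=\mathrm{cor}_{B\to L_a}\xi$, so $\mathrm{cor}_{L_a\to G}\eta=b$. By (d) there is $f$ with $\partial f=a\cup b$ and $f|_{L_a}=\eta$. Choose $g$ with $\partial g=b\cup c$, and let $w=[a\cup g+f\cup c]\in\langle a,b,c\rangle$. As $a|_{L_a}=0$, $\mathrm{res}_{L_a}w=\eta\cup c|_{L_a}$. Since $B=\ker(c|_{L_a})$ and $\eta$ is a corestriction from $B$, (d) and (g) applied to $B\le L_a$ give $\eta\cup c|_{L_a}=0$. By (f), $w=a\cup e$ with $e\in\mathrm H^1(G)$. Replacing $g$ by $g+e$ gives the class $w+a\cup e=0$ in $\langle a,b,c\rangle$.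

**Step 3: how far mod $2$ arguments go.** By (e) and (g), $b=\mathrm{cor}\,\beta=\mathrm{cor}\,\gamma$ with $\beta\in\mathrm H^1(L_a)$, $\gamma\in\mathrm H^1(L_c)$. By (b), $\mathrm{cor}_{B\to N}(\mathrm{res}_B\beta+\mathrm{res}_B\gamma)=\mathrm{res}_Nb+\mathrm{res}_Nb=0$, so by (c) $\mathrm{res}_B\beta+\mathrm{res}_B\gamma=\mathrm{res}_B\phi$ with $\phi\in\mathrm H^1(N)$. Applying $\mathrm{cor}_{B\to L_a}$ and $\mathrm{cor}_{B\to L_c}$ to this and using (a) and (b) gives $b-\mathrm{cor}_{N\to G}\phi\in\{0,a\}\cap\{0,c\}=\{0\}$. So $b=\mathrm{cor}_{N\to G}\phi$, which by (d) and (e) says no more than $b\cup(a+c)=0$. We would need $\phi$ itself to be a corestriction from $B$, and the mod $2$ argument says nothing about this. The lifts to $\mathbb Z/4$ supply it.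

**Step 4: $b=\mathrm{cor}_{B\to G}\xi$ for some $\xi\in\mathrm H^1(B)$.** Start with $\beta,\gamma$ as in Step 3 and lift them to $\tilde\beta\in\mathrm H^1(L_a,\mathbb Z/4)$, $\tilde\gamma\in\mathrm H^1(L_c,\mathbb Z/4)$. The class $\mathrm{cor}\,\tilde\beta-\mathrm{cor}\,\tilde\gamma$ reduces to $b-b=0$, so it is $\tau(y)$ for some $y\in\mathrm H^1(G)$. Let $\tilde y$ lift $y$ to $\mathbb Z/4$. Then $\tau(y)=2\tilde y=\mathrm{cor}\,\mathrm{res}_{L_a}\tilde y$. Replace $\tilde\beta$ by $\tilde\beta-\mathrm{res}_{L_a}\tilde y$ and $\beta$ by its reduction; still $\mathrm{cor}\,\beta=b-2y=b$. Now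
$$\mathrm{cor}\,\tilde\beta=\mathrm{cor}\,\tilde\gamma=:\tilde b .$$
Put $\Theta=\mathrm{res}_B\tilde\beta-\mathrm{res}_B\tilde\gamma$. By (b), $\mathrm{cor}_{B\to N}\Theta=\mathrm{res}_N\tilde b-\mathrm{res}_N\tilde b=0$. Reducing mod $2$ and using (c) for $B\le N$, there is $\phi\in\mathrm H^1(N)$ with $\mathrm{res}_B\phi=\mathrm{res}_B\beta+\mathrm{res}_B\gamma$. Lift $\phi$ to $\psi\in\mathrm H^1(N,\mathbb Z/4)$. Then $\Theta-\mathrm{res}_B\psi$ reduces to $0$, so it equals $\tau(\xi)$ with $\xi\in\mathrm H^1(B)$. Applying $\mathrm{cor}_{B\to N}$ gives $-2\psi=\tau(\mathrm{cor}_{B\to N}\xi)$. Since $-2\psi=-\tau(\phi)=\tau(\phi)$ and $\tau$ is injective, $\phi=\mathrm{cor}_{B\to N}\xi$, and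
$$\mathrm{res}_B\beta+\mathrm{res}_B\gamma=\mathrm{res}_B\,\mathrm{cor}_{B\to N}\xi.\tag{4}$$
Apply $\mathrm{cor}_{B\to L_a}$ to (4). By (a) and (b) the left side becomes $2\beta+\mathrm{res}_{L_a}\mathrm{cor}_{L_c\to G}\gamma=\mathrm{res}_{L_a}b$. The right side becomes $\mathrm{res}_{L_a}\mathrm{cor}_{N\to G}\mathrm{cor}_{B\to N}\xi=\mathrm{res}_{L_a}\mathrm{cor}_{B\to G}\xi$. So $b-\mathrm{cor}_{B\to G}\xi\in\{0,a\}$ by (a). Applying $\mathrm{cor}_{B\to L_c}$ instead gives $b-\mathrm{cor}_{B\to G}\xi\in\{0,c\}$. As $a\ne c$ are nonzero, $b=\mathrm{cor}_{B\to G}\xi$.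

Lifts to $\mathbb Z/4$ were taken only on $G,L_a,L_c,N$, all of index $\le2$. Steps 1, 2 and 4 prove the first claim of Theorem C.

**Step 5: finitely generated Frattini-resistant pro-$2$ groups satisfy the hypothesis.** Let $G$ be such a group and $U\le G$ open, hence finitely generated. The zero character lifts, so let $0\ne\chi\in\mathrm H^1(U)$, $M=\ker\chi$ (finitely generated), $x\in U\smallsetminus M$. Let $A=M/\Phi(M)$, a finite $\mathbb F_2$-vector space written additively, on which $x$ acts by conjugation. Note $x^2\in M$.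

Suppose first that the image of $x^2$ in $A$ is not in $(x-1)A$. Then some linear functional on $A$ vanishes on $(x-1)A$ and is $1$ on $x^2$; that is, there is a homomorphism $f:M\to\mathbb F_2$ with $f(xmx^{-1})=f(m)$ and $f(x^2)=1$. Define $\theta:U\to\mathbb Z/4$ by $\theta(m)=2f(m)$, $\theta(mx)=2f(m)+1$. Products with first factor in $M$ are clear. Moreover $mx\cdot m'=m(xm'x^{-1})x\mapsto2f(m)+2f(m')+1$, and $mx\cdot m'x=m(xm'x^{-1})x^2\mapsto2f(m)+2f(m')+2=\theta(mx)+\theta(m'x)$. So $\theta$ is a homomorphism lifting $\chi$.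

Otherwise $x^2\equiv(x-1)\bar m$ in $A$ for some $m\in M$. Then $y=mx\notin M$ has $y^2=m\cdot xmx^{-1}\cdot x^2$, with image $\bar m+x\bar m+x\bar m-\bar m=0$ in $A$. So $\Phi(\overline{\langle y\rangle})=\overline{\langle y^2\rangle}\subseteq\Phi(M)$ although $y\notin M$. Both $\overline{\langle y\rangle}$ and $M$ are finitely generated, so this contradicts Frattini-resistance. $\blacksquare$

Step 5 also explains the exclusion of $p=2$ in Theorem B. For $p=2$, Section 5 exhibits a character of the index-$2$ subgroup $\ker(a+c)$ of $\langle x,y,z\mid[[x,y],z]\rangle$ that does not lift to $\mathbb Z/4$, so that pro-$2$ group is not Frattini-resistant.
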